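
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Inner quasidiagonal C*-algebras without quasidiagonal irreducible representations}


\begin{abstract}
A separable C*-algebra is inner quasidiagonal if and only if it has a separating family of quasidiagonal irreducible representations. Blackadar and Kirchberg left open whether inner quasidiagonality still yields such a family without separability. We show that it does not: for every uncountable cardinal $\kappa$ there is, in ZFC, a unital inner quasidiagonal C*-algebra of density character $\kappa$ with no quasidiagonal irreducible representation at all. The algebra is an inductive limit of residually finite-dimensional algebras of matrix-valued functions. Property (T) obstructs quasidiagonality over a closed nowhere dense set for each of uncountably many labels, and these sets cover the base space. We also prove the converse implication for all C*-algebras, and characterize inner quasidiagonality of an arbitrary C*-algebra through its separable subalgebras.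
\end{abstract}

\section{The question and the answer}

\subsection{Two notions of quasidiagonality}

A representation $\pi$ of a C*-algebra $A$ on a Hilbert space $\mathcal H$ is \emph{quasidiagonal} if there is an increasing net $(P_i)$ of finite-rank projections on $\mathcal H$, converging strongly to $I$, with $\|P_i\pi(x)-\pi(x)P_i\|\to0$ for every $x\in A$. A family of representations of $A$ is \emph{separating} if every nonzero $x\in A$ satisfies $\pi(x)\ne0$ for some $\pi$ in the family. Irreducible representations are nonzero by convention.

A C*-algebra $A$ is \emph{inner quasidiagonal} if for all $x_1,\dots,x_n\in A$ and $\epsilon>0$ there is a projection $p$ in the enveloping von Neumann algebra $A^{**}$ such that $pAp$ is finite-dimensional and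
\[
\|px_jp\|>\|x_j\|-\epsilon,\qquad \|px_j-x_jp\|<\epsilon\qquad(1\le j\le n).
\]
A projection $p\in A^{**}$ with $pAp$ finite-dimensional amounts to a finite family of finite-rank projections in pairwise inequivalent irreducible representations (see the proof of Lemma~\ref{lem:witness}). Thus inner quasidiagonality has the quantifiers
\[
\forall\,x_1,\dots,x_n\quad\forall\,\epsilon\quad\exists\ \text{irreducible representations and finite-rank projections},
\]
whereas a separating family of quasidiagonal irreducible representations consists of irreducible representations that are fixed once and serve all finite sets and all $\epsilon$. The second condition implies the first (Theorem~\ref{thm:B}). For separable algebras nothing is lost in the other direction: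

\medskip
\noindent\textbf{Known result.} \emph{A separable C*-algebra is inner quasidiagonal if and only if it has a separating family of quasidiagonal irreducible representations.}
\medskip

Since inner quasidiagonality is tested on finitely many elements at a time, one might guess that separability plays no real role here. Blackadar and Kirchberg \cite{BK} state that they do not know whether a general inner quasidiagonal C*-algebra has a separating family of quasidiagonal irreducible representations. We show that it need not, in a strong sense. We work in ZFC and use no further hypothesis. Recall that the \emph{density character} of a space is the least cardinality of a dense subset, that a C*-algebra is \emph{residually finite-dimensional} if it has a separating family of finite-dimensional representations, and that a nondegenerate representation $\pi$ is a \emph{factor representation} if $\pi(A)''$ is a factor.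

\begin{theorem}\label{thm:A}
Let $\kappa$ be an uncountable cardinal. There is a unital C*-algebra $A$ of density character exactly $\kappa$ such that:
\begin{enumerate}
\item[(1)] $A$ is the closure of an upward directed union of unital residually finite-dimensional C*-subalgebras, and $A$ is inner quasidiagonal.
\item[(2)] There are a constant $c>0$, independent of $\kappa$, and an integer $m$ such that for every irreducible representation (more generally, every nonzero factor representation) $\pi$ of $A$ on $\mathcal H$ there are unitaries $v_1,\dots,v_m\in A$ with
\[
\max_{l}\|[P,\pi(v_l)]\|\ge c\qquad\text{for every nonzero finite-rank projection $P$ on }\mathcal H .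
\]
\end{enumerate}
In particular, no irreducible representation of $A$ is quasidiagonal; as $A\neq0$, the empty family is not separating, so $A$ has no separating family of quasidiagonal irreducible representations.
\end{theorem}

\begin{theorem}\label{thm:B}
Every C*-algebra with a separating family of quasidiagonal irreducible representations is inner quasidiagonal. The reverse implication holds for all C*-algebras of density character $\kappa$ if $\kappa\le\aleph_0$, and for every $\kappa\ge\aleph_1$ it fails for some C*-algebra of density character $\kappa$.
\end{theorem}

\begin{theorem}\label{thm:C}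
For a C*-algebra $A$ the following are equivalent:
\begin{enumerate}
\item[(a)] $A$ is inner quasidiagonal.
\item[(b)] Every separable C*-subalgebra of $A$ lies in a separable inner quasidiagonal C*-subalgebra of $A$.
\item[(c)] Every separable C*-subalgebra of $A$ lies in a separable C*-subalgebra of $A$ that has a separating family of quasidiagonal irreducible representations.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:C} says what remains true in general. In particular, every separable subalgebra of the algebra in Theorem~\ref{thm:A} lies in a separable subalgebra with a separating family of quasidiagonal irreducible representations, although the whole algebra has no quasidiagonal irreducible representation.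

\subsection{The idea}\label{sec:idea}

The first ingredient is a separable unital algebra $D\subset\prod_{n\in\mathbb N}M_{k_n}$ that contains, as an ideal $J$, all sequences in $\prod_nM_{k_n}$ tending to $0$. The irreducible representations of $D$ are of two kinds. Either they are coordinate maps $d\mapsto d_n$, which are finite-dimensional and hence quasidiagonal, or they kill $J$, and then, by property (T), no nonzero finite-rank projection almost commutes with a certain finite set of unitaries (Proposition~\ref{prop:one}). We picture $D$ as an algebra over $\mathbb N\cup\{\infty\}$ whose points $n<\infty$ are good and whose point $\infty$ is bad.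

With two copies of $D$, placed in different tensor factors, the irreducible representations live over pairs $(m,n)\in(\mathbb N\cup\{\infty\})^2$, and such a pair is bad as soon as \emph{one} of $m,n$ is $\infty$. The good pairs $\mathbb N^2$ are still dense. Infinitely many independent copies, labeled by a set $X$, would not help, because the points of $\mathbb N^X$ would all remain good. So we correlate the copies. Over a base space $T$ we use functions $f_\alpha:T\to\mathbb N\cup\{\infty\}$, $\alpha\in X$, put the $\alpha$-th copy of $D$ at position $f_\alpha(t)$ over $t\in T$, and ask for two things: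
\begin{itemize}
\item for each finite $F\subset X$, the set of $t$ with $f_\alpha(t)<\infty$ for all $\alpha\in F$ is dense; this will give inner quasidiagonality, since finitely many elements of the algebra essentially involve only finitely many labels;
\item for each $t\in T$ some $f_\alpha(t)$ is $\infty$; this will make every point of $T$ bad.
\end{itemize}
The sets $U_\alpha=\{f_\alpha<\infty\}$ will be open and dense in a nonempty compact Hausdorff space, so by Baire's theorem countably many of them always have dense intersection. Uncountably many labels are therefore unavoidable in this scheme, and we shall see that they suffice: if a point $t$ is a \emph{sequence} of labels and $f_\alpha(t)$ is the first place where $\alpha$ occurs, then finitely many labels can always be inserted, but an uncountable set of labels never fits into one sequence.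

\section{Inner quasidiagonality through irreducible representations}\label{sec:witness}

\begin{definition}
Let $x_1,\dots,x_n\in A$ and $\epsilon>0$. A \emph{witness} for $(x_1,\dots,x_n;\epsilon)$ in $A$ is a finite (possibly empty) family $(\pi_i,H_i,P_i)_{i\le r}$, where the $\pi_i$ are pairwise inequivalent irreducible representations of $A$ on $H_i$ and the $P_i\in B(H_i)$ are nonzero finite-rank projections, such that for $1\le j\le n$
\[
\max_i\|[P_i,\pi_i(x_j)]\|<\epsilon,\qquad \max_i\|P_i\pi_i(x_j)P_i\|>\|x_j\|-\epsilon .
\]
An empty maximum is $0$.
\end{definition}

We recall that a nondegenerate representation $\pi$ of $A$ extends uniquely to a normal representation of $A^{**}$, with image $\pi(A)''$. If $\pi_1,\dots,\pi_r$ are pairwise inequivalent and irreducible and $\rho=\bigoplus_i\pi_i$, then an operator commuting with $\rho(A)$ is a matrix of intertwiners $H_j\to H_i$. By Schur's lemma it is a diagonal matrix of scalars, so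
\begin{equation}\label{eq:bicomm}
\rho(A)''=\bigoplus_{i}B(H_i).
\end{equation}

\begin{lemma}\label{lem:witness}
$A$ is inner quasidiagonal if and only if every $(x_1,\dots,x_n;\epsilon)$ has a witness in $A$.
\end{lemma}

\begin{proof}
($\Leftarrow$) Let $(\pi_i,H_i,P_i)_{i\le r}$ be a witness. By \eqref{eq:bicomm} the normal extension of $\bigoplus\pi_i$ maps $A^{**}$ onto $\bigoplus B(H_i)$. Its kernel is $A^{**}(1-z)$ for a central projection $z$, so $A^{**}z\cong\bigoplus B(H_i)$ with $xz$ corresponding to $\bigoplus\pi_i(x)$. Let $p\in A^{**}z$ correspond to $\bigoplus P_i$. Then $\|pxp\|=\max_i\|P_i\pi_i(x)P_i\|$ and $\|[p,x]\|=\max_i\|[P_i,\pi_i(x)]\|$ for $x\in A$, and $pAp$ is finite-dimensional.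

($\Rightarrow$) Let $p$ be as in the definition of inner quasidiagonality. If $p=0$, the empty family is a witness; let $p\neq0$. The finite-dimensional space $pAp$ is weak* closed and weak* dense in $pA^{**}p$, so $pA^{**}p=pAp$ is a finite-dimensional von Neumann algebra. Hence $p$ is a finite sum of minimal projections $q_l$ of $pA^{**}p$, and $q_lA^{**}q_l=\mathbb Cq_l$, so each $q_l$ is minimal in $A^{**}$. If $z\le c(q_l)$ is a central projection below the central support of $q_l$, then $zq_l$ is $0$ or $q_l$, so $z$ is $0$ or $c(q_l)$. Thus $A^{**}c(q_l)$ is a factor with a minimal projection, that is, a copy of some $B(H)$.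

Let $z_1,\dots,z_r$ be the distinct central supports $c(q_l)$; they are mutually orthogonal. Put $\pi_i(a)=az_i\in A^{**}z_i\cong B(H_i)$ for $a\in A$. This is irreducible, because $Az_i$ is weak* dense in $A^{**}z_i$. Equivalent representations have normal extensions with the same kernel, and the normal extension of $\pi_i$ has kernel $A^{**}(1-z_i)$, so the $\pi_i$ are pairwise inequivalent. Put $P_i=pz_i$. It is nonzero, since it dominates some $q_l$, and it has finite rank, since $P_iB(H_i)P_i\cong pA^{**}pz_i$ is finite-dimensional. As every $q_l$ lies under some $z_i$, we have $p=\sum_iP_i$, and the norms of $px_jp$ and $[p,x_j]$ are the required maxima.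
\end{proof}

\begin{remark}\label{rem:dense}
In Lemma~\ref{lem:witness} it suffices to find witnesses, for all $\epsilon>0$, for tuples from a dense subset of $A$. Indeed, if $\|x_j-y_j\|<\epsilon/4$ for all $j$, then a witness for $(y_1,\dots,y_n;\epsilon/4)$ is one for $(x_1,\dots,x_n;\epsilon)$: the commutators with $\pi_i(x_j)$ have norm less than $\frac\epsilon4+2\cdot\frac\epsilon4<\epsilon$, and $\max_i\|P_i\pi_i(x_j)P_i\|>\|y_j\|-\frac\epsilon4-\frac\epsilon4>\|x_j\|-\epsilon$.
\end{remark}

We shall repeatedly pass from irreducible representations of a subalgebra to irreducible representations of the algebra.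

\begin{lemma}\label{lem:lift}
Let $B\subset A$ be a C*-subalgebra and $\sigma$ an irreducible representation of $B$. There are an irreducible representation $\pi$ of $A$ on a space $H$ and a closed $\pi(B)$-invariant subspace $K\subset H$ such that $\pi|_B$ restricted to $K$ is unitarily equivalent to $\sigma$.
\end{lemma}

\begin{proof}
A vector state $\varphi_0$ of $\sigma$ is a pure state of $B$, and every pure state of $B$ extends to a pure state $\varphi$ of $A$. Let $(\pi,H,\xi)$ be the GNS triple of $\varphi$ and $K=\overline{\pi(B)\xi}$. Since $\|\pi(b)\xi\|^2=\varphi_0(b^*b)$ for $b\in B$, the representation of $B$ on $K$ is the GNS representation of $\varphi_0$, which is equivalent to $\sigma$.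
\end{proof}

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:B}]
Let $A$ have a separating family of quasidiagonal irreducible representations, and let $x_1,\dots,x_n\in A$ and $\epsilon>0$. Zero elements among the $x_j$ impose no condition on a witness, so assume $x_j\ne0$ for all $j$. The direct sum of the family is faithful, hence isometric, so for each $j$ some $\pi$ in the family has $\|\pi(x_j)\|>\|x_j\|-\epsilon/2$. Choose one such $\pi$ for each $j$ and keep one from each equivalence class, obtaining pairwise inequivalent $\pi_1,\dots,\pi_r$. If $P$ runs through a net as in the definition of quasidiagonality of $\pi_i$, the commutators $[P,\pi_i(x_j)]$ tend to $0$ in norm, and $P\pi_i(x_j)P\to\pi_i(x_j)$ strongly, so $\liminf\|P\pi_i(x_j)P\|\ge\|\pi_i(x_j)\|$. A nonzero $P_i$ far enough along the net of $\pi_i$, for each $i$, gives a witness for $(x_1,\dots,x_n;\epsilon)$. Apply Lemma~\ref{lem:witness}.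
\end{proof}

The second statement of Theorem~\ref{thm:B} is the combination of the known separable result with Theorem~\ref{thm:A}.

\section{One label: an algebra with one bad point}\label{sec:T}

We need a sequence of finite-dimensional representations that is, in the limit, far from quasidiagonal. Property (T) provides it, in two steps. A finite-rank projection that almost commutes with a group representation is an almost invariant Hilbert--Schmidt operator; by property (T) there is then an exactly invariant one, and hence a finite-dimensional subrepresentation. A second use of property (T) excludes finite-dimensional subrepresentations in the limit.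

Let $\Gamma=SL_3(\mathbb Z)$. It has property (T) (Kazhdan, 1967; see \cite[Theorem 4.2.5]{BHV}). So there are a finite symmetric set $S=S^{-1}\subset\Gamma$ and $\delta>0$ such that every unitary representation $\tau$ of $\Gamma$ without nonzero invariant vectors satisfies
\begin{equation}\label{eq:T}
\max_{s\in S}\|\tau(s)\xi-\xi\|\ge\delta\|\xi\|\qquad\text{for every vector }\xi .
\end{equation}

The group $\Gamma$ maps onto the finite groups $SL_3(\mathbb F_p)$, $p$ prime, because these are generated by elementary matrices. The order of a finite group is the sum of the squares of the dimensions of its irreducible representations, and inequivalent irreducible representations of $SL_3(\mathbb F_p)$ give inequivalent ones of $\Gamma$. As the orders are unbounded, $\Gamma$ has infinitely many pairwise inequivalent finite-dimensional irreducible unitary representations. Fix a sequence of them,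
\[
\rho_n:\Gamma\to U(k_n),\qquad n\in\mathbb N=\{1,2,\dots\}.
\]
Let $J\subset\prod_nM_{k_n}$ be the set of sequences $(d_n)$ with $\|d_n\|\to0$, let $u(g)=(\rho_n(g))_n$ for $g\in\Gamma$, and let $D\subset\prod_nM_{k_n}$ be the C*-algebra generated by $J$ and $u(\Gamma)$. It is separable and unital, and $J$ is an ideal of $D$. Write $e_n\in J$ for the unit of the $n$-th coordinate. It is a central projection of $D$, $De_n=M_{k_n}$, and $J$ is the closed linear span of the $De_n$.

For Hilbert spaces $K,L$ with $K$ finite-dimensional, let $HS(K,L)$ denote the space of (Hilbert--Schmidt) operators $K\to L$. If $\tau_1,\tau_2$ are unitary representations on $L,K$, and $\bar\tau_2$ is the conjugate representation on the conjugate space $\bar K$, then $\tau_1\otimes\bar\tau_2$ on $L\otimes\bar K\cong HS(K,L)$ becomes $Y\mapsto\tau_1(g)Y\tau_2(g)^*$. Its invariant vectors are the intertwiners from $\tau_2$ to $\tau_1$.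

\begin{lemma}\label{lem:gap}
Let $\theta:D\to B(H)$ be a unital representation on $H\ne0$ with $\theta(J)=0$, and let $\sigma=\theta\circ u$. Then:
\begin{enumerate}
\item[(i)] $\sigma$ has no nonzero finite-dimensional invariant subspace.
\item[(ii)] $\max_{s\in S}\|[P,\sigma(s)]\|\ge\delta/\sqrt2$ for every nonzero finite-rank projection $P$ on $H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose there is such a subspace, and let $K$ be an irreducible one. As $\theta(J)=0$, the algebra $\theta(D)$ is generated by $\sigma(\Gamma)$, so $K$ reduces $\theta$. Let $\theta_0,\sigma_0$ be the restrictions to $K$. We detect $\sigma_0$ through the invariant vector of $\sigma_0\otimes\bar\sigma_0$. To this end, put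
\[
h=\frac12\Big(1\otimes1+\frac1{|S|}\sum_{s\in S}u(s)\otimes\bar\sigma_0(s)\Big)\in D\otimes B(\bar K).
\]
The operator $(\theta_0\otimes\mathrm{id})(h)$ fixes the vector of $K\otimes\bar K\cong HS(K,K)$ corresponding to $1_K$, because this vector is $\sigma_0\otimes\bar\sigma_0$-invariant. Hence $\|(\theta_0\otimes\mathrm{id})(h)\|\ge1$.

On the other hand, $D\otimes B(\bar K)$ sits in $\prod_n\big(M_{k_n}\otimes B(\bar K)\big)$ with the supremum norm, and the $n$-th coordinate of $h$ is
\[
h_n=\frac12\Big(1+\frac1{|S|}\sum_{s\in S}\tau_n(s)\Big),\qquad \tau_n=\rho_n\otimes\bar\sigma_0 .
\]
Since $\theta_0\otimes\mathrm{id}$ kills $(e_n\otimes1)h\in J\otimes B(\bar K)$, we may delete any finite number of coordinates: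
\[
1\le\|(\theta_0\otimes\mathrm{id})(h)\|\le\sup_{n>N}\|h_n\|\qquad\text{for every }N .
\]
For all but at most one $n$ we have $\rho_n\not\cong\sigma_0$. For such $n$ there is no nonzero intertwiner from $\sigma_0$ to $\rho_n$ by Schur's lemma, so $\tau_n$ has no nonzero invariant vector and \eqref{eq:T} applies. As $S$ is symmetric, $\frac1{|S|}\sum_s\tau_n(s)$ is a self-adjoint contraction, so $0\le h_n\le1$, and the norm of $h_n$ is the supremum of $\langle h_n\xi,\xi\rangle$ over unit vectors $\xi$. (This is why $h$ contains the summand $1\otimes1$: without it, spectrum near $-1$ would have to be excluded too.) For a unit vector $\xi$, some $s\in S$ has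
\[
2-2\operatorname{Re}\langle\tau_n(s)\xi,\xi\rangle=\|\tau_n(s)\xi-\xi\|^2\ge\delta^2 ,
\]
and the other terms have real part at most $1$. Hence
\[
\langle h_n\xi,\xi\rangle\le\frac12\Big(1+1-\frac{\delta^2}{2|S|}\Big)=1-\frac{\delta^2}{4|S|}.
\]
So $\|h_n\|\le1-\delta^2/(4|S|)$ for all but at most one $n$, which is a contradiction for large $N$.

(ii) Suppose that $P\ne0$ has finite rank and $\|[P,\sigma(s)]\|<\delta/\sqrt2$ for all $s\in S$. Let $\Gamma$ act on the Hilbert space of Hilbert--Schmidt operators on $H$ by $Y\mapsto\sigma(g)Y\sigma(g)^*$. The operator $[\sigma(s),P]$ has rank at most $2\operatorname{rank}P$, and $\|Y\|_2\le\|Y\|\sqrt{\operatorname{rank}Y}$ for $Y$ of finite rank, so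
\[
\|\sigma(s)P\sigma(s)^*-P\|_2=\|[\sigma(s),P]\|_2\le\|[\sigma(s),P]\|\sqrt{2\operatorname{rank}P}<\delta\sqrt{\operatorname{rank}P}=\delta\|P\|_2
\]
for all $s\in S$. By \eqref{eq:T} there is a nonzero invariant vector, that is, a nonzero Hilbert--Schmidt operator $Y$ commuting with $\sigma(\Gamma)$. Then $Y^*Y$ is a nonzero positive compact operator commuting with $\sigma(\Gamma)$. Its eigenspace for a nonzero eigenvalue is a nonzero finite-dimensional $\sigma$-invariant subspace, contradicting (i).
\end{proof}

The case of a single label can now be described completely.

\begin{proposition}\label{prop:one}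
An irreducible representation $\theta$ of $D$ on $H$ either is unitarily equivalent to a coordinate map $d\mapsto d_n$, or satisfies
\[
\max_{s\in S}\|[P,\theta(u(s))]\|\ge\delta/\sqrt2\qquad\text{for every nonzero finite-rank projection $P$ on }H .
\]
\end{proposition}

\begin{proof}
The central projections $e_n$ act as $0$ or $1$. If $\theta(e_n)=1$ for some $n$, then $\theta$ factors through $D\to De_n=M_{k_n}$ and is equivalent to the $n$-th coordinate map. Otherwise $\theta(e_n)=0$ for all $n$, so $\theta(J)=0$, and Lemma~\ref{lem:gap}(ii) applies.
\end{proof}

The algebra $D$ itself is no counterexample, as its coordinate maps are separating. What we take from it is the mechanism of the second case: \emph{once all central projections $e_n$ act as $0$, there is a gap}. This mechanism requires only a copy of $D$ inside a larger algebra, and irreducibility of the representation enters only to ensure that central elements act by scalars.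

\section{Many labels: a space without a common good point}\label{sec:space}

Let $X$ be a set of cardinality $\kappa>\aleph_0$, let $X^+=X\cup\{\infty\}$ be the one-point compactification of the discrete space $X$, and let
\[
T=(X^+)^{\mathbb N},
\]
a compact Hausdorff space. For $\alpha\in X$ put
\[
f_\alpha(t)=\min\{n:t(n)=\alpha\}\in\mathbb N\cup\{\infty\}\qquad(\min\emptyset=\infty).
\]
Since $\{\alpha\}$ is clopen in $X^+$, each set $f_\alpha^{-1}(n)$ with $n\in\mathbb N$ is clopen in $T$. Let $U_\alpha=\{f_\alpha<\infty\}$ be the set of sequences in which $\alpha$ occurs, and for finite $F\subset X$ let $U_F=\bigcap_{\alpha\in F}U_\alpha$, with $U_\emptyset=T$. Then the two requirements of Section~\ref{sec:idea} hold: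

\begin{itemize}
\item \emph{Every $U_F$ is open and dense.} It is open because each $U_\alpha$ is a union of clopen sets $f_\alpha^{-1}(n)$. It is dense because a basic open set of $T$ restricts only finitely many coordinates, so the elements of $F$ can be placed in the others.
\item \emph{For every $t\in T$ there is $\alpha\in X$ with $f_\alpha(t)=\infty$.} The sequence $t$ takes only countably many values, and $X$ is uncountable. In other words,
\begin{equation}\label{eq:star}
\bigcap_{\alpha\in X}U_\alpha=\emptyset .
\end{equation}
\end{itemize}

The correlation between labels announced in Section~\ref{sec:idea} is that different labels cannot share a finite position: $f_\alpha(t)=n<\infty$ forces $\alpha=t(n)$, so for fixed $t$ the map $\alpha\mapsto f_\alpha(t)$ is injective where it is finite.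

\section{The algebra}\label{sec:algebra}

We now place a copy of $D$ at position $f_\alpha(t)$ over $t$, first for finitely many labels $\alpha$ and only over the points $t$ that are good for them.

\paragraph{Building blocks.}
For finite $F\subset X$ and $t\in U_F$ put
\[
M_{F,t}=\bigotimes_{\alpha\in F}M_{k_{f_\alpha(t)}},
\]
a full matrix algebra ($\mathbb C$ if $F=\emptyset$). Let $A_F$ be the C*-subalgebra of the $\ell^\infty$-product $\prod_{t\in U_F}M_{F,t}$ generated by
\begin{itemize}
\item the functions $t\mapsto h(t)1$, $h\in C(T)$;
\item the elements $j_\alpha(d):t\mapsto d_{f_\alpha(t)}$, placed in the $\alpha$-th tensor factor, for $\alpha\in F$ and $d\in D$.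
\end{itemize}

\paragraph{Evaluations.}
For $t\in U_F$ the evaluation $\mathrm{ev}_t:A_F\to M_{F,t}$, $a\mapsto a(t)$, is onto: as $J\subset D$, the values $d_{f_\alpha(t)}$ fill $M_{k_{f_\alpha(t)}}$, so the image contains every tensor factor. Hence $\mathrm{ev}_t$ is a finite-dimensional irreducible representation. The evaluations separate the points of $A_F$, so $A_F$ is residually finite-dimensional.

\paragraph{Continuity.}
For $a\in A_F$ the function $t\mapsto\|a(t)\|$ is continuous on $U_F$. Indeed, let $t_0\in U_F$. The set
\[
W=\{t\in T:f_\alpha(t)=f_\alpha(t_0)\text{ for all }\alpha\in F\}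
\]
is a clopen neighborhood of $t_0$ inside $U_F$. On $W$ the algebra $M_{F,t}$ equals $M_{F,t_0}$, the elements $j_\alpha(d)$ are constant, and the functions $h\in C(T)$ are continuous. The elements of the product whose restrictions to $W$ are continuous $M_{F,t_0}$-valued functions form a C*-algebra, and it contains all generators, hence $A_F$.

\paragraph{Connecting maps.}
Let $F\subset G$. Restricting functions from $U_F$ to $U_G\subset U_F$ and embedding $M_{F,t}\subset M_{G,t}$ by $b\mapsto b\otimes1$, we obtain a unital *-homomorphism $A_F\to A_G$ that carries generators to the corresponding generators. It is isometric, because $U_G$ is dense in $U_F$ and $t\mapsto\|a(t)\|$ is continuous on $U_F$. Here the density of the good sets is essential. These maps are compatible, so we may form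
\[
A=\varinjlim_FA_F=\overline{\bigcup_FA_F}.
\]
We regard $A_F\subset A$; this is an upward directed family of unital subalgebras. The subalgebra $A_\emptyset=C(T)$ commutes with all generators, so it is central in $A$. For every $\alpha\in X$ we have a unital *-homomorphism $j_\alpha:D\to A$, and
\begin{equation}\label{eq:en}
j_\alpha(e_n)=1_{f_\alpha^{-1}(n)}\in C(T)\qquad(\alpha\in X,\ n\in\mathbb N),
\end{equation}
because for $t\in U_\alpha$ the matrix $(e_n)_{f_\alpha(t)}$ is $1$ if $f_\alpha(t)=n$ and $0$ otherwise.

\paragraph{Density character.}
If $t\ne t'$, then $t(n)\ne t'(n)$ for some $n$, and one of these two points is an element $\alpha$ of $X$, so the function $1_{\{t(n)=\alpha\}}$ separates $t$ from $t'$. By the Stone--Weierstrass theorem $C(T)$ is generated by $1$ and the $\kappa$ functions $1_{\{t(n)=\alpha\}}$, $n\in\mathbb N$, $\alpha\in X$. Since $D$ is separable, $A$ is generated by $\kappa$ elements and has density character at most $\kappa$. The $\kappa$ functions $1_{\{t(1)=\alpha\}}$, $\alpha\in X$, are at mutual distance $1$, so the density character is exactly $\kappa$.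

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\begin{proof}[Proof of \textup{(1)}]
The structure of $A$ as the closure of an upward directed union was shown in Section~\ref{sec:algebra}. By Lemma~\ref{lem:witness} and Remark~\ref{rem:dense} it remains to find a witness for $(y_1,\dots,y_n;\epsilon)$ when the $y_j$ lie in $\bigcup_FA_F$, hence in one $A_F$. For each $j$ choose $t_j\in U_F$ with $\|y_j(t_j)\|>\|y_j\|-\epsilon$, and let $s_1,\dots,s_r$ be the distinct points among the $t_j$.

Fix $i$ and apply Lemma~\ref{lem:lift} to $A_F\subset A$ and the irreducible representation $\mathrm{ev}_{s_i}$. We obtain an irreducible representation $\pi_i$ of $A$ on $H_i$ and a nonzero finite-dimensional $\pi_i(A_F)$-invariant subspace $K_i$ on which $A_F$ acts by a copy of $\mathrm{ev}_{s_i}$. Let $P_i$ be the projection onto $K_i$. It commutes with $\pi_i(A_F)$, and $\|P_i\pi_i(y)P_i\|=\|y(s_i)\|$ for $y\in A_F$. So all commutators $[P_i,\pi_i(y_j)]$ vanish, and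
\[
\max_i\|P_i\pi_i(y_j)P_i\|\ge\|y_j(t_j)\|>\|y_j\|-\epsilon .
\]
Finally, the central subalgebra $C(T)$ acts by scalars in $\pi_i$, and on $K_i$ it acts by evaluation at $s_i$. So $\pi_i|_{C(T)}$ is evaluation at $s_i$, and $\pi_1,\dots,\pi_r$ are pairwise inequivalent.
\end{proof}

The representation $\pi_i$ depends on $F$. It lies over a point $s_i$ that is good for all labels in $F$, but by \eqref{eq:star} this point is bad for some label outside $F$. This is what the proof of (2) exploits.

\begin{proof}[Proof of \textup{(2)}]
Let $\pi$ be an irreducible, or more generally a nonzero factor, representation of $A$ on $\mathcal H$. Since $C(T)$ is central in $A$, the image $\pi(C(T))$ lies in the center of $\pi(A)''$, which consists of scalars. As $\pi(1)=1$, there is $t_0\in T$ with $\pi(h)=h(t_0)1$ for $h\in C(T)$. By \eqref{eq:star} choose $\alpha\in X$ with $f_\alpha(t_0)=\infty$; this is the only place where \eqref{eq:star}, and with it the uncountability of $X$, is used. Put $\theta=\pi\circ j_\alpha:D\to B(\mathcal H)$, a unital representation. By \eqref{eq:en},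
\[
\theta(e_n)=\pi(1_{f_\alpha^{-1}(n)})=1_{f_\alpha^{-1}(n)}(t_0)\,1=0\qquad\text{for all }n\in\mathbb N .
\]
As $J$ is the closed span of the $De_n$, we get $\theta(J)=0$. Lemma~\ref{lem:gap}(ii), with the unitaries $v_s=j_\alpha(u(s))\in A$ for $s\in S$, gives
\[
\max_{s\in S}\|[P,\pi(v_s)]\|\ge\frac{\delta}{\sqrt2}=:c
\]
for every nonzero finite-rank projection $P$ on $\mathcal H$. So (2) holds with $m=|S|$, and $c$ does not depend on $\kappa$.

If an irreducible $\pi$ were quasidiagonal, there would be finite-rank projections $P_i\to I$ strongly, hence eventually nonzero, with $\|[P_i,\pi(v_s)]\|\to0$ for all $s\in S$. This contradicts the inequality just proved.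
\end{proof}

\begin{remark}\label{rem:countable}
If $X$ is countably infinite, the construction still makes sense, and the proof of (1) applies without change, since it uses only that the sets $U_F$ are dense. But then $A$ is separable, so by the known result it \emph{does} have a separating family of quasidiagonal irreducible representations. What fails is \eqref{eq:star}: some sequences $t$ contain every label.
\end{remark}

\section{Separable subalgebras: proof of Theorem~\ref{thm:C}}\label{sec:C}

The equivalence of (b) and (c) is the known separable result.

\begin{proof}[Proof of \textup{(b)}$\Rightarrow$\textup{(a)}]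
Let $x_1,\dots,x_n\in A$ and $\epsilon>0$. Choose a separable inner quasidiagonal $B\subset A$ containing the $x_j$ and a witness $(\sigma_i,L_i,P_i)_{i\le r}$ for $(x_1,\dots,x_n;\epsilon)$ in $B$. By Lemma~\ref{lem:lift} there are irreducible representations $\rho_i$ of $A$ such that $\rho_i|_B$ has a subrepresentation equivalent to $\sigma_i$. The $\rho_i$ may fail to be pairwise inequivalent, so we group them. Partition $\{1,\dots,r\}$ according to the equivalence class of $\rho_i$ and fix a representative $\rho$ of each class. For all $i$ in the class of $\rho$ we may realize $L_i$ as a subspace of $H_\rho$ that reduces $\rho(B)$ and on which $B$ acts by $\sigma_i$. These subspaces are mutually orthogonal: for $i\ne i'$, the restriction to $L_{i'}$ of the projection onto $L_i$ is a map $L_{i'}\to L_i$ that intertwines the inequivalent irreducible representations $\sigma_{i'}$ and $\sigma_i$, so it vanishes. Put $P_\rho=\sum P_i$ over the class. Since the $L_i$ are orthogonal and reduce $\rho(B)$, the operators $[P_\rho,\rho(x_j)]$ and $P_\rho\rho(x_j)P_\rho$ are block diagonal with blocks $[P_i,\sigma_i(x_j)]$ and $P_i\sigma_i(x_j)P_i$, and they vanish on the complement of $\bigoplus L_i$.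 So their norms are the maxima over the class, and the family of the $(\rho,H_\rho,P_\rho)$ is a witness for $(x_1,\dots,x_n;\epsilon)$ in $A$. Apply Lemma~\ref{lem:witness}.
\end{proof}

For (a)$\Rightarrow$(b), we must cut a witness in $A$ down to a separable subalgebra $B$. The projections $P_i$ can be kept, but the spaces $H_i$ must be replaced by $B$-invariant subspaces $L_i\supset P_iH_i$ on which $B$ is still irreducible, and the representations must stay inequivalent. Both follow if $\bigoplus_iP_iB(H_i)P_i$, restricted to $\bigoplus_iL_i$, consists of strong limits of bounded nets from $B$.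

\begin{lemma}\label{lem:descent}
Let $\pi_1,\dots,\pi_r$ be pairwise inequivalent irreducible representations of $A$ on $H_1,\dots,H_r$, let $P_i\in B(H_i)$ be nonzero finite-rank projections, and let $\rho=\bigoplus_i\pi_i$ on $H=\bigoplus_iH_i$. Let $\mathcal E$ be a finite set of contractions spanning $\bigoplus_iP_iB(H_i)P_i$ (acting on $H$), and let $\mathcal Z\subset H$ be a union of bases of the spaces $P_iH_i$. Let $B\subset A$ be a C*-subalgebra and $Y\subset B$ a dense subset such that
\begin{equation}\label{eq:adequate}
\begin{gathered}
\text{for all $e\in\mathcal E$, all finite $Z\subset\mathcal Z\cup\rho(Y)\mathcal Z$ and all $m\in\mathbb N$ there is $b\in B$ with}\\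
\|\rho(b)\|\le1\quad\text{and}\quad\|\rho(b)\zeta-e\zeta\|<1/m\ \text{ for }\zeta\in Z .
\end{gathered}
\end{equation}
Then $L_i=\overline{P_iH_i+\pi_i(B)P_iH_i}$ is $\pi_i(B)$-invariant, and the representations $\pi_i|_B$ on $L_i$, $i\le r$, are irreducible and pairwise inequivalent.
\end{lemma}

\begin{proof}
Invariance is clear from the definition. The set $\mathcal Z\cup\rho(Y)\mathcal Z$ spans a dense subspace of $L=\bigoplus_iL_i$. For $e\in\mathcal E$, the elements $b$ in \eqref{eq:adequate}, indexed by the pairs $(Z,m)$, form a net with $\rho(b)\zeta\to e\zeta$ on this set, hence, by the bound $\|\rho(b)\|\le1$, for all $\zeta\in L$. The index set is the same for all $e\in\mathcal E$. Taking linear combinations, we find for \emph{every} $e\in\bigoplus_iP_iB(H_i)P_i$ a net $(b_\lambda)$ in $B$ with $\rho(b_\lambda)\zeta\to e\zeta$ for all $\zeta\in L$. Note that $e$ maps $L$ into $L$. Applied to $e=P_i$ and vectors of $P_iH_i$, this gives $P_iH_i\subset\overline{\pi_i(B)P_iH_i}$, so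
\[
L_i=\overline{\pi_i(B)P_iH_i}.
\]

\emph{Irreducibility.} Let $Q$ be a projection on $L_i$ commuting with $\pi_i(B)|_{L_i}$. Passing to strong limits, $Q$ commutes with $e|_{L_i}$ for all $e\in P_iB(H_i)P_i$. So $Q$ leaves $P_iH_i$ invariant and commutes there with all operators, hence is $0$ or $1$ on $P_iH_i$. As $Q$ commutes with $\pi_i(B)$, it is then $0$ or $1$ on $\pi_i(B)P_iH_i$, and so on $L_i$.

\emph{Inequivalence.} Suppose that $V:L_i\to L_j$ with $i\ne j$ is a unitary intertwiner, and let $(b_\lambda)$ be a net as above for $e=P_i$. Then $V\pi_i(b_\lambda)\zeta=\pi_j(b_\lambda)V\zeta$ for $\zeta\in L_i$. The left-hand side tends to $VP_i\zeta$, and the right-hand side tends to $0$, since $P_i$ acts as $0$ on $H_j$. So $VP_i=0$ on $L_i$, which contradicts $P_i\ne0$.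
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)}]
For every finite tuple from $A$ and every $q\in\mathbb N$ fix, once and for all, a witness in $A$ for the tuple and $\epsilon=1/q$ (Lemma~\ref{lem:witness}). For each nonempty one of these witnesses let $\rho$ be as in Lemma~\ref{lem:descent} and fix sets $\mathcal E$ and $\mathcal Z$ as there, with $\mathcal Z$ finite. By \eqref{eq:bicomm} and Kaplansky's density theorem, the unit ball of $\rho(A)$ is strongly dense in the unit ball of $\bigoplus_iB(H_i)$. So condition \eqref{eq:adequate} holds with $A$ in place of both $B$ and $Y$. We now close off under it.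

Let $C\subset A$ be separable. Put $C_0=C$ and let $Y_0\subset C_0$ be countable and dense. Given a separable $C_k$ with a countable dense subset $Y_k$, consider the countably many fixed witnesses belonging to tuples from $Y_k$ and $q\in\mathbb N$. For each nonempty one, each $e\in\mathcal E$, each finite $Z\subset\mathcal Z\cup\rho(Y_k)\mathcal Z$ and each $m\in\mathbb N$, choose $a\in A$ with $\|\rho(a)\|\le1$ and $\|\rho(a)\zeta-e\zeta\|<1/m$ for $\zeta\in Z$. These are countably many elements. Let $C_{k+1}$ be generated by $C_k$ and these elements, and let $Y_{k+1}\supset Y_k$ be a countable dense subset of $C_{k+1}$. Put $B=\overline{\bigcup_kC_k}$, a separable C*-subalgebra containing $C$, and $Y=\bigcup_kY_k$, which is dense in $B$.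

Let $(y_1,\dots,y_n)$ be a tuple from $Y$ and $q\in\mathbb N$. If the fixed witness for it is empty, it is also a witness in $B$. Otherwise let it be $(\pi_i,H_i,P_i)_{i\le r}$. Every finite $Z\subset\mathcal Z\cup\rho(Y)\mathcal Z$ is contained in $\mathcal Z\cup\rho(Y_k)\mathcal Z$ for some $k$, which we may take so large that $y_1,\dots,y_n\in Y_k$. So \eqref{eq:adequate} holds by the construction of $C_{k+1}\subset B$. By Lemma~\ref{lem:descent}, the representations $\pi_i|_B$ on $L_i$ are irreducible and pairwise inequivalent, and $P_iH_i\subset L_i$. Passing from $H_i$ to $L_i$ does not change the norm of $P_i\pi_i(y_j)P_i$ and does not increase the norm of $[P_i,\pi_i(y_j)]$. Hence the restrictions of $\pi_i|_B$ and $P_i$ to $L_i$, $i\le r$, form a witness for $(y_1,\dots,y_n;1/q)$ in $B$. Since $Y$ is dense in $B$ and $q$ is arbitrary, $B$ is inner quasidiagonal by Remark~\ref{rem:dense} and Lemma~\ref{lem:witness}.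
\end{proof}

\begin{thebibliography}{9}
\bibitem{BHV}
Bekka, de la Harpe, and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{BK}
Bruce Blackadar and Eberhard Kirchberg, \emph{Irreducible representations of inner quasidiagonal C*-algebras}, arXiv:0711.4949 (2007).
\end{thebibliography}

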